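
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{The coefficients of the Alexander polynomial\\ of a two-bridge knot change convexity only once}


\begin{abstract}
Let $a_0,a_1,\dots,a_n$ be the absolute values of the coefficients of the Alexander polynomial of a two-bridge knot, read from the middle outward. We prove a conjecture of Koseleff and Pecker: the second differences of this sequence are first nonpositive and then nonnegative. The polynomial is built by a three-term recursion along an even continued fraction. We follow the position of the sign change through this recursion. To do so, we write the second differences as the sum of a sequence and its mirror image, and show that this sequence, on the range that matters, first decreases and then increases.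
\end{abstract}

\section{The question}

The Alexander polynomial of a knot is symmetric, and two-bridge knots are alternating. So, by Murasugi's theorem on alternating knots, the Alexander polynomial of a two-bridge knot can be written, after a choice of overall sign, as
\begin{equation}\label{eq:P}
P(t)=a_0-a_1(t+t^{-1})+a_2(t^2+t^{-2})-\cdots+(-1)^na_n(t^n+t^{-n}),
\qquad a_0,\dots,a_n>0 .
\end{equation}
What does the graph of $i\mapsto a_i$ look like? We extend the sequence by $a_{-1}=a_1$ and $a_{n+1}=a_{n+2}=\dots=0$, and put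
\[
\Delta_i=a_{i-1}-2a_i+a_{i+1}\qquad(i\ge0).
\]
The sign of $\Delta_i$ tells which way the graph bends at $i$. Koseleff and Pecker \cite{KP} conjectured that it bends in at most two ways, one after the other.

\medskip
\noindent\textbf{Conjecture} (\cite{KP}). \emph{There is $k$ with $0\le k\le n$ such that $(a_0,\dots,a_k)$ is convex and $(a_k,\dots,a_n)$ is concave.}
\medskip

\noindent
Here ``convex'' means $a_{i-1}+a_{i+1}\le 2a_i$ at the interior indices, and ``concave'' means $a_{i-1}+a_{i+1}\ge2a_i$ at the interior indices; this is opposite to the usual naming in analysis. So the claim is that $\Delta_i\le0$ for $0<i<k$ and $\Delta_i\ge0$ for $k<i<n$. Such a $k$ exists if and only if there are no indices $0<i<l<n$ with $\Delta_i>0>\Delta_l$. Necessity is clear; if there are no such indices, take for $k$ the last index in $(0,n)$ with $\Delta_k<0$, or $k=0$ if there is none. In particular the first case with content is $n=3$.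

Two extreme families illustrate the claim. For the torus knots $T(2,2n+1)$ all $a_i$ are equal to $1$: the graph is a plateau followed by a cliff. At the other extreme, we shall see that when all the twist parameters of the knot are large, the $a_i$ are nearly proportional to the binomial coefficients $\binom{2n}{n+i}$. For these the bell curve bends down in the middle and up in the tails: with $N=2n$ and $m=n+i$, the second difference is $\binom{N+2}{m+1}-4\binom Nm$, which for $0\le i\le n$ has the sign of $(2i)^2-(N+2)$. Our theorem says that for every two-bridge knot the signs follow this order.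

\begin{theorem}\label{thm:knots}
Let $P$ be the Alexander polynomial of a two-bridge knot, written as in \eqref{eq:P}. Then there is $k$ with $0\le k\le n$ such that
\[
\Delta_i\le 0\quad(0\le i\le k),\qquad \Delta_i\ge 0\quad(i>k).
\]
In particular, the conjecture of Koseleff and Pecker is true.
\end{theorem}

This is stronger than the conjecture: it includes the indices $i=0$, $i=k$ and $i\ge n$. The end indices carry information. They give at once the trapezoidal shape of the sequence (Corollary~\ref{cor:trap}).

The plan is as follows. Section~\ref{sec:recursion} recalls why $P$ is the last term of a recursion $G_k=c_k(x+x^{-1})G_{k-1}\mp G_{k-2}$, and reduces Theorem~\ref{thm:knots} to a statement about this recursion, Theorem~\ref{thm:recursion}. When the last sign in the recursion is $+$, sign patterns simply add. When it is $-$, we subtract two functions with similar sign patterns, and more information is needed. Section~\ref{sec:halves} finds the object that carries it, and Section~\ref{sec:induction} does the induction. Section~\ref{sec:complements}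 gives consequences and shows that the hypothesis on the $c_k$ cannot be weakened to $c_k\ge1$.

\section{The recursion}\label{sec:recursion}

Throughout, $s=x+x^{-1}$ and $y=x-x^{-1}$. For a Laurent polynomial $f$ in $x$ we write $f(j)$ for the coefficient of $x^j$, and $\widehat f(x)=f(x^{-1})$, so that $\widehat f$ has the coefficients $\widehat f(j)=f(-j)$. In this notation $(sf)(j)=f(j-1)+f(j+1)$ and $(yf)(j)=f(j-1)-f(j+1)$, so multiplication by
\[
y^2=x^2-2+x^{-2}
\]
is a second difference with step $2$.

\begin{theorem}\label{thm:recursion}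
Let $G_{-1}=0$, $G_0=1$ and
\begin{equation}\label{eq:rec}
G_k=c_k\,s\,G_{k-1}-\varepsilon_k\,G_{k-2}\qquad(k\ge1),
\end{equation}
with $\varepsilon_k=\pm1$ and real $c_k\in\{1\}\cup[2,\infty)$. Put $D_N=y^2G_N$. For every $N\ge0$ there is an integer $\kappa\ge1$, $\kappa\equiv N+1\pmod 2$, with
\[
D_N(j)\le0\ \text{ for }|j|<\kappa,\qquad D_N(j)\ge0\ \text{ for }|j|>\kappa .
\]
\end{theorem}

By \eqref{eq:rec}, $G_N$ is symmetric under $x\mapsto x^{-1}$ and contains only exponents $\equiv N\pmod 2$; the same is true of $D_N$. So $D_N(\pm\kappa)=0$, and the theorem describes all coefficients. The value of $\varepsilon_1$ does not matter, because $G_{-1}=0$; we fix $\varepsilon_1=+1$.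

\begin{proof}[Proof that Theorem~\ref{thm:recursion} implies Theorem~\ref{thm:knots}]
We use the following standard facts (see \cite{HT} and \cite[Ch.~12]{BZ}). Every two-bridge knot has a Conway form $C(2b_1,\dots,2b_{2g})$ with nonzero integers $b_i$, where $g=0$ is the unknot; conversely, every such form gives a two-bridge knot. The knot bounds the linear plumbing of $2g$ unknotted annuli with $b_1,\dots,b_{2g}$ full twists. Take the core curves of the annuli as a basis of the first homology of this surface. Neighboring cores meet in one point and the other pairs are disjoint. Up to sign conventions, which only change signs of the $b_i$, the Seifert matrix $V$ has diagonal entries $b_i$, zero entries for $|i-j|\ge2$, and for each $i$ exactly one of $V_{i,i+1},V_{i+1,i}$ equal to $\pm1$ and the other equal to $0$. The Alexander polynomial is $\det(V-tV^T)$, up to a unit $\pm t^m$.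

The matrix $V-tV^T$ is tridiagonal with diagonal entries $b_i(1-t)$. Of its two entries at $(i,i+1)$ and $(i+1,i)$, one is $e$ and the other is $-te$ with $e=\pm1$, so their product is $-t$. Expanding along the last row, we get for the leading principal minors $F_k$
\[
F_k=b_k(1-t)F_{k-1}+tF_{k-2},\qquad F_0=1,\ F_{-1}=0 .
\]
For example, $F_2=b_1b_2(1-t)^2+t$. For $(b_1,b_2)=(1,1)$ this is $1-t+t^2$, the polynomial of the trefoil; for $(1,-1)$ it is $-(1-3t+t^2)$, that of the figure-eight knot.

To remove the alternating signs, substitute $t=-x^2$. Then $1-t=xs$. Put $\sigma_k=\prod_{i\le k}\operatorname{sgn}b_i$ and define $G_k$ by $F_k=\sigma_kx^kG_k$. Dividing the recursion by $\sigma_kx^k$ gives \eqref{eq:rec} for $k\ge2$ with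
\[
c_k=|b_k|\in\{1,2,3,\dots\},\qquad \varepsilon_k=\operatorname{sgn}(b_kb_{k-1}),
\]
and for $k=1$ with $c_1=|b_1|$. So Theorem~\ref{thm:recursion} applies (the recursion may be continued arbitrarily beyond $k=2g$). Moreover
\[
F_{2g}=\sigma_{2g}x^{2g}\sum_iG_{2g}(2i)x^{2i}=\pm\,t^{g}\sum_i(-1)^iG_{2g}(2i)\,t^i .
\]
The last sum is symmetric under $t\mapsto t^{-1}$, as is $P$, so $P=\pm\sum_i(-1)^iG_{2g}(2i)t^i$. The top coefficient $G_{2g}(2g)=\prod c_i$ is positive, and so is $a_n$. Comparing the terms of highest degree, we find $g=n$ and then $a_i=G_{2n}(2i)$ for all $i\ge0$. It follows that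
\[
\Delta_i=D_{2n}(2i)\qquad(i\ge0).
\]
The number $\kappa$ of Theorem~\ref{thm:recursion} for $N=2n$ is odd and $\ge1$. Write $\kappa=2k+1$ with $k\ge0$. Then $\Delta_i\le0$ for $0\le i\le k$ and $\Delta_i\ge0$ for $i>k$. Finally $\Delta_{n+1}=a_n>0$ forces $n+1>k$, so $k\le n$.
\end{proof}

When all $c_k$ are large, \eqref{eq:rec} shows that $G_{2n}/\prod c_k$ is close to $s^{2n}$; this is the binomial shape mentioned in the introduction.

\section{Two halves moving apart}\label{sec:halves}

Multiplying \eqref{eq:rec} by $y^2$ we get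
\begin{equation}\label{eq:Drec}
D_{N+1}(j)=c_{N+1}\bigl[D_N(j-1)+D_N(j+1)\bigr]-\varepsilon_{N+1}D_{N-1}(j),\qquad D_{-1}=0 .
\end{equation}
Suppose $D_N$ and $D_{N-1}$ have the sign pattern of Theorem~\ref{thm:recursion}, with sign changes at $\kappa_N$ and $\kappa_{N-1}$ that differ by $1$. If $\varepsilon_{N+1}=-1$, then \eqref{eq:Drec} is a sum of functions with nearly the same pattern, and only the sign at $j=\pm\kappa_N$ is in doubt. If $\varepsilon_{N+1}=+1$, we subtract, and the two patterns alone do not determine the signs of the difference.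

The subtraction is most dangerous when $c_{N+1}=1$, since then the term from which we subtract is smallest. So consider a run of steps with $c=1$, $\varepsilon=+1$. The recursion $Z_{r+1}=sZ_r-Z_{r-1}$ has the characteristic roots $x$ and $x^{-1}$. So after $r$ such steps $D_{N+r}=x^rA+x^{-r}B$, where
\[
A+B=D_N,\qquad x^{-1}A+xB=D_{N-1}.
\]
Eliminating $B$, we get $yA=xD_N-D_{N-1}=y^2(xG_N-G_{N-1})$. Hence $A=H_N$, where we define
\[
H_N=y\,(xG_N-G_{N-1})\qquad(N\ge0),
\]
a Laurent polynomial with exponents $\equiv N\pmod2$ only. The next lemma shows that $B=\widehat H_N$. It says that $D_{N-1}$, $D_N$ and the result of one dangerous step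
\[
D_N^\circ=s\,D_N-D_{N-1}
\]
are all sums of $H_N$ and its mirror image, moved apart by different amounts. The lemma holds for every recursion \eqref{eq:rec}; it does not depend on the next $c$ and $\varepsilon$.

\begin{lemma}\label{lem:halves}
For $N\ge0$ and all $j$,
\begin{align}
D_{N-1}(j)&=H_N(j+1)+H_N(-j+1),\label{eq:Dm}\\
D_{N}(j)&=H_N(j)+H_N(-j),\label{eq:D0}\\
D_N^\circ(j)&=H_N(j-1)+H_N(-j-1),\label{eq:Dp}\\
H_N(j-1)-H_N(j+1)&=D_N(j-1)-D_{N-1}(j).\label{eq:slope}
\end{align}
\end{lemma}

\begin{proof}
Since $\widehat y=-y$ and the $G$'s are symmetric, $\widehat H_N=-y\,(x^{-1}G_N-G_{N-1})$. Therefore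
\begin{align*}
H_N+\widehat H_N&=y\,(x-x^{-1})G_N=D_N,\\
x^{-1}H_N+x\widehat H_N&=y\,(-x^{-1}+x)G_{N-1}=D_{N-1},\\
sD_N-D_{N-1}&=(x+x^{-1})(H_N+\widehat H_N)-x^{-1}H_N-x\widehat H_N=xH_N+x^{-1}\widehat H_N .
\end{align*}
Reading off the coefficients of $x^j$ gives \eqref{eq:D0}, \eqref{eq:Dm} and \eqref{eq:Dp}. Subtracting \eqref{eq:Dm} at $j$ from \eqref{eq:D0} at $j-1$ gives \eqref{eq:slope}.
\end{proof}

\begin{example}\label{ex:main}
Take $(c_1,c_2,c_3,c_4)=(1,3,1,1)$ with all $\varepsilon_k=+1$, that is, the knot with $(b_1,\dots,b_4)=(1,3,1,1)$. Here $G_1=s$ and $G_2=3s^2-1=3x^2+5+3x^{-2}$, so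
\[
H_2=(x-x^{-1})(3x^3+4x+2x^{-1})=3x^4+x^2-2-2x^{-2}.
\]
The sum with the mirror image is
\[
\begin{array}{r|rrrrrrr}
j&-6&-4&-2&0&2&4&6\\ \hline
H_2(j)&0&0&-2&-2&1&3&0\\
H_2(-j)&0&3&1&-2&-2&0&0\\ \hline
D_2(j)&0&3&-1&-4&-1&3&0
\end{array}
\]
So $\kappa_2=3$. Note that $H_2(2)=1$ is positive; in $D_2(2)=1-2$ the mirror half outweighs it. The remaining steps have $c=1$, $\varepsilon=+1$: each half moves outward by one unit each time, and
\begin{align*}
D_3&=x\,H_2+x^{-1}\widehat H_2=3x^5+x^3-4x-4x^{-1}+x^{-3}+3x^{-5},\\
D_4&=x^2H_2+x^{-2}\widehat H_2=3x^6+x^4-2x^2-4-2x^{-2}+x^{-4}+3x^{-6}.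
\end{align*}
In the first of these steps the compensation at the right end of the negative block is lost, the coefficient of $x^3$ becomes positive, and the sign change moves \emph{inward}, to $\kappa_3=2$; then $\kappa_4=3$. From $G_4=sG_3-G_2=3s^4-5s^2+1$ we read off $(a_0,a_1,a_2)=(9,7,3)$. Its second differences $\Delta_0,\dots,\Delta_3$ are $-4,-2,1,3$, in agreement with $D_4$.
\end{example}

Which property of $H_N$ keeps the pattern intact? After a run of $r\ge N$ dangerous steps the halves have separated, and the coefficients of $D_{N+r}$ at positive exponents are simply the values of $H_N$, read from left to right. A second dip of $H_N$ below zero would then produce a second negative block. In the example the values of $H_2$, read from the left, are $0,-2,-2,1,3$: they go down from $0$ once and then go up. This is the property to carry along.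

\section{The induction}\label{sec:induction}

Let $q\equiv N\pmod2$ and $\kappa\equiv N+1\pmod 2$. We say that $H_N$ is a \emph{valley up to $\kappa$ with bottom $q$} if, for all $j\equiv N\pmod2$,
\begin{align}
H_N(j)&\ge H_N(j+2)\quad\text{whenever } j+2\le q,\label{eq:down}\\
H_N(j)&\le H_N(j+2)\quad\text{whenever } q\le j\text{ and } j+2\le\kappa-1.\label{eq:up}
\end{align}
Nothing is required by \eqref{eq:up} to the right of $\kappa-1$. Since $H_N(j)=0$ for $j$ very negative, \eqref{eq:down} implies
\begin{equation}\label{eq:neg}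
H_N(j)\le0\qquad\text{for all }j\le q .
\end{equation}

We shall choose integers $\kappa_N\ge1$, $\kappa_N\equiv N+1\pmod 2$, and $q_N\equiv N\pmod2$, successively for $N=0,1,2,\dots$, such that the following holds.

\medskip
\noindent\textbf{Statement $(I_N)$.}
\begin{itemize}
\item[(A)] $D_N(j)\le0$ for $|j|<\kappa_N$ and $D_N(j)\ge0$ for $|j|>\kappa_N$;
\item[(B)] $H_N$ is a valley up to $\kappa_N$ with bottom $q_N$, and $q_N\ge-\kappa_N$;
\item[(C)] if $N\ge1$, then $|\kappa_N-\kappa_{N-1}|=1$.
\end{itemize}

\medskip
Part (A) is Theorem~\ref{thm:recursion}. Part (C) makes the case $\varepsilon=-1$ work, and part (B) the case $\varepsilon=+1$. The bound $q_N\ge-\kappa_N$ says that the part of $H_N$ to the left of $-\kappa_N$ is still on the way down. The valley evolves in two ways: a step with $c=1$, $\varepsilon=+1$ shifts it one unit to the right, and every other step forms a new valley with bottom near $-\kappa_N$.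

For $N=0$ we have $D_0=x^2-2+x^{-2}$ and $H_0=yx=x^2-1$. So $(I_0)$ holds with $\kappa_0=1$ and $q_0=0$; condition \eqref{eq:up} is empty here.

\begin{lemma}\label{lem:spread}
Suppose (A) and (B) hold for $N$, with $\kappa=\kappa_N$ and $q=q_N$. Then
\[
D_N^\circ(j)\ge0\ \text{ for }|j|\ge\kappa+2,\qquad D_N^\circ(j)\le0\ \text{ for }|j|\le\kappa-2 .
\]
\end{lemma}

\begin{proof}
Write $D=D_N$, $H=H_N$. Since $D_N^\circ$ is symmetric and has only exponents $\equiv N+1$, we may assume $j\ge0$ and $j\equiv N+1\pmod2$. In particular $j\ne q$.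

\emph{Let $j\ge\kappa+2$.} Then $-j+1\le-\kappa-1<q$, so $H(-j-1)\ge H(-j+1)$ by \eqref{eq:down}. By \eqref{eq:Dp} and \eqref{eq:D0},
\[
D_N^\circ(j)=H(j-1)+H(-j-1)\ge H(j-1)+H(-j+1)=D(j-1)\ge0,
\]
because $j-1>\kappa$.

\emph{Let $0\le j\le\kappa-2$ and $j<q$.} Then $-j-1\le j-1<q$, so both terms of $D_N^\circ(j)=H(j-1)+H(-j-1)$ are $\le0$ by \eqref{eq:neg}.

\emph{Let $0\le j\le\kappa-2$ and $j>q$.} Then $q\le j-1$ and $j+1\le\kappa-1$, so $H(j-1)\le H(j+1)$ by \eqref{eq:up}, and
\[
D_N^\circ(j)\le H(j+1)+H(-j-1)=D(j+1)\le0 ,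
\]
because $0<j+1<\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:recursion}]
Suppose that $\kappa_0,q_0,\dots,\kappa_N,q_N$ are chosen and $(I_0),\dots,(I_N)$ hold. Write $\kappa,q,D,H$ for the objects with index $N$, a prime for those with index $N+1$, and $c=c_{N+1}$, $\varepsilon=\varepsilon_{N+1}$. If $\varepsilon=-1$, then $N\ge1$, since $\varepsilon_1=+1$; so (C) gives $\kappa-1\le\kappa_{N-1}\le\kappa+1$, and by (A) for $N-1$
\begin{equation}\label{eq:prev}
D_{N-1}(j)\ge0\ \text{ for }|j|\ge\kappa+2,\qquad D_{N-1}(j)\le0\ \text{ for }|j|\le\kappa-2 .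
\end{equation}

\medskip
\noindent\textbf{Step 1: signs of $D'$ away from $\pm\kappa$.} We show, for $j\equiv N+1\pmod2$,
\begin{equation}\label{eq:step1}
D'(j)\ge0\ \text{ for }|j|\ge\kappa+2,\qquad D'(j)\le0\ \text{ for }|j|\le\kappa-2 .
\end{equation}
In the first range $|j\pm1|>\kappa$, so $D(j-1)+D(j+1)\ge0$; in the second $|j\pm1|<\kappa$, so $D(j-1)+D(j+1)\le0$. If $\varepsilon=-1$, then
\[
D'(j)=c\,[D(j-1)+D(j+1)]+D_{N-1}(j),
\]
and \eqref{eq:step1} follows from \eqref{eq:prev}. If $\varepsilon=+1$, then
\[
D'(j)=(c-1)\,[D(j-1)+D(j+1)]+D_N^\circ(j),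
\]
and \eqref{eq:step1} follows from Lemma~\ref{lem:spread} and $c\ge1$.

\medskip
\noindent\textbf{Step 2: choice of $\kappa'$.} Since $\kappa\equiv N+1\pmod 2$, the only exponents of $D'$ not covered by \eqref{eq:step1} are $\pm\kappa$. Put
\[
\kappa'=\kappa+1\ \text{ if }D'(\kappa)\le0,\qquad \kappa'=\kappa-1\ \text{ if }D'(\kappa)>0 .
\]
Then the inequalities in (A) and (C) hold for $N+1$. We must check $\kappa'\ge1$. Otherwise $\kappa=1$ and $D'(1)>0$. Then $N+1$ is odd, so all exponents of $D'$ are odd, and by symmetry and \eqref{eq:step1} all coefficients of $D'$ are $\ge0$ and not all are zero. But they sum to $0$, because $D'=y^2G_{N+1}$ vanishes at $x=1$. This is a contradiction.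

\medskip
\noindent\textbf{Step 3: the valley after a shift ($\varepsilon=+1$, $c=1$).} Here
\[
xG_{N+1}-G_N=x(sG_N-G_{N-1})-G_N=x\,(xG_N-G_{N-1}),
\]
so $H'=xH$, that is, $H'(j)=H(j-1)$. Hence $H'$ is a valley up to $\kappa+1$ with bottom $q'=q+1$, and so also up to $\kappa'\le\kappa+1$. Moreover $q'\ge-\kappa+1\ge-\kappa'$. So (B) holds for $N+1$.

\medskip
\noindent\textbf{Step 4: the valley in all other cases ($\varepsilon=-1$, or $\varepsilon=+1$ and $c\ge2$).} Now a new valley forms, with bottom near $-\kappa$. We claim, for $i\equiv N\pmod2$,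
\begin{itemize}
\item[(i)] $H'(i-1)\ge H'(i+1)$ for $i\le-\kappa-1$;
\item[(ii)] $H'(i-1)\le H'(i+1)$ for $-\kappa+3\le i\le\kappa-1$.
\end{itemize}
By \eqref{eq:slope} with index $N+1$, the difference $H'(i-1)-H'(i+1)$ equals $D'(i-1)-D(i)$. Inserting $D'$ as in Step~1, we find
\[
D'(i-1)-D(i)=
\begin{cases}
c\,D(i-2)+(c-1)\,D(i)+D_{N-1}(i-1)&\text{if }\varepsilon=-1,\\[2pt]
(c-1)\,D(i-2)+(c-2)\,D(i)+D_N^\circ(i-1)&\text{if }\varepsilon=+1.
\end{cases}
\]
All the factors $c$, $c-1$, $c-2$ that occur are $\ge0$; for $\varepsilon=+1$ this is where $c\ge2$ is used. In case (i) we have $|i|,|i-2|>\kappa$ and $|i-1|\ge\kappa+2$. So all three terms are $\ge0$, by (A) and by \eqref{eq:prev} or Lemma~\ref{lem:spread}, respectively. In case (ii) we have $|i|,|i-2|\le\kappa-1$ and $|i-1|\le\kappa-2$, so all three terms are $\le0$ for the same reasons. This proves the claim.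

By the claim, on exponents $\equiv N+1\pmod2$, $H'$ is nonincreasing up to $-\kappa$ and nondecreasing from $-\kappa+2$ to $\kappa$. Only the comparison between $H'(-\kappa)$ and $H'(-\kappa+2)$ is open. Put
\[
q'=-\kappa+2\ \text{ if }H'(-\kappa)>H'(-\kappa+2),\qquad q'=-\kappa\ \text{ otherwise.}
\]
Then $q'\equiv N+1\pmod2$, and $H'$ is a valley up to $\kappa+1$, hence up to $\kappa'$, with bottom $q'$.

It remains to check $q'\ge-\kappa'$. If $\kappa'=\kappa+1$, this holds since $q'\ge-\kappa$. If $\kappa'=\kappa-1$, then $D'(\kappa)>0$, and \eqref{eq:slope} at $1-\kappa$, index $N+1$, together with symmetry, gives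
\[
H'(-\kappa)-H'(-\kappa+2)=D'(\kappa)-D(\kappa-1)>0,
\]
because $D(\kappa-1)\le0$ by (A). So $q'=-\kappa+2>-\kappa'$. Thus (B) holds for $N+1$.

This proves $(I_{N+1})$, and by induction $(I_N)$ holds for all $N$.
\end{proof}

With Section~\ref{sec:recursion}, this proves Theorem~\ref{thm:knots} and the conjecture.

\begin{remark}\label{rem:where}
Beyond $c_k\ge1$, the condition on the $c_k$ was used only in Step~4 and only for $\varepsilon_k=+1$. In Example~\ref{ex:main}, the step with $c=3$ creates a valley with bottom $q_2=-2$, and the following steps with $c=1$ carry the bottom to $-1$ and $0$.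
\end{remark}

\section{Consequences and sharpness}\label{sec:complements}

\subsection{The trapezoidal property}

The next statement is Fox's trapezoidal property, a theorem of Hartley for two-bridge knots.

\begin{corollary}\label{cor:trap}
In Theorem~\ref{thm:knots}, there is $r$ with $0\le r\le n$ such that
\[
a_0=\dots=a_r>a_{r+1}>\dots>a_n .
\]
\end{corollary}

\begin{proof}
Put $d_i=a_{i-1}-a_i$ for $1\le i\le n+1$. Then $\Delta_i=d_i-d_{i+1}$ for $1\le i\le n$, and Theorem~\ref{thm:knots} says
\[
d_1\le\dots\le d_{k+1}\ge\dots\ge d_{n+1}=a_n>0 .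
\]
Also $-2d_1=\Delta_0\le0$, so $d_1\ge0$. Hence all $d_i\ge0$, and $d_i\ge a_n>0$ for $i\ge k+1$. If $d_i=0$, then $i\le k$, and $0\le d_1\le\dots\le d_i=0$ gives $d_1=\dots=d_i=0$. So the vanishing $d_i$ form an initial segment $d_1,\dots,d_r$ with $r\le k\le n$.
\end{proof}

\subsection{Every index $1\le k\le n$ occurs}

If some $\Delta_i$ with $i\ge0$ is negative, then the smallest $k$ admissible in Theorem~\ref{thm:knots} is the last index with a negative second difference. We show that every value from $1$ to $n$ occurs as this last index.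

Expanding \eqref{eq:rec} gives the following rule: \emph{$G_N$ is the sum, over all ways to choose disjoint pairs $\{m-1,m\}$ of neighbors in $\{1,\dots,N\}$, of the product of $-\varepsilon_m$ over the chosen pairs and of $c_ms$ over the remaining elements.} Indeed, either $N$ is not in a pair, which contributes $c_NsG_{N-1}$, or it is paired with $N-1$, which contributes $-\varepsilon_NG_{N-2}$. For $c_m=1$, $\varepsilon_m=+1$ throughout, $G_r$ is
\[
U_r=(x^{r+1}-x^{-r-1})/y ,
\]
since $U_{-1}=0$, $U_0=1$ and $U_r=sU_{r-1}-U_{r-2}$. In particular $U_{2n}=x^{2n}+x^{2n-2}+\dots+x^{-2n}$, which belongs to the torus knot $T(2,2n+1)$.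

\begin{proposition}\label{prop:allk}
Let $1\le k\le n$ and let $c\ge3$ be an integer. Put $j=n+k-1$ and $l=n-k$. Consider the two-bridge knot with parameters $b_1,\dots,b_{2n}$, where $b_{j+1}=c$ and all other $b_i$ are $1$. The last index with a negative second difference of its sequence $(a_i)$ is $k$.
\end{proposition}

\begin{proof}
The sequence of the $c_i$ is $1,\dots,1,c,1,\dots,1$, with $j$ ones before $c$ and $l$ ones after it, and all $\varepsilon_i=+1$. Either position $j+1$ is unpaired, or it is paired with its left or its right neighbor; so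
\[
G_{2n}=c\,sU_jU_l-U_{j-1}U_l-U_jU_{l-1}=(c-1)\,sU_jU_l+U_{2n}.
\]
If $l=0$, there is no right neighbor, and the corresponding term vanishes because $U_{-1}=0$. The second equality follows from the first, applied with $c=1$. Since $j+l=2n-1$ and $j-l=2k-1$,
\begin{align*}
y^2G_{2n}&=(c-1)(x+x^{-1})\bigl(x^{2n+1}+x^{-2n-1}-x^{2k-1}-x^{1-2k}\bigr)\\
&\quad+x^{2n+2}-x^{2n}-x^{-2n}+x^{-2n-2}.
\end{align*}
The coefficient of $x^{2i}$ is $\Delta_i$. If $k<n$, then $\Delta_k=-(c-1)<0$, $\Delta_i=0$ for $k<i<n$, $\Delta_n=c-2>0$ and $\Delta_{n+1}=c>0$. If $k=n$, then $\Delta_n=(c-1)-(c-1)-1=-1$ and $\Delta_{n+1}=c>0$. In both cases $\Delta_i=0$ for $i>n+1$.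
\end{proof}

\subsection{The condition on the $c_k$}

For knots the $c_k$ are positive integers, so they avoid the interval $(1,2)$. In Theorem~\ref{thm:recursion} one cannot admit all real $c_k\ge1$.

\begin{proposition}\label{prop:sharp}
For $N=8$, $(c_1,\dots,c_8)=(1,1,c,1,1,c,1,1)$, all $\varepsilon_k=+1$ and $1<c<4/3$, the conclusion of Theorem~\ref{thm:recursion} fails.
\end{proposition}

\begin{proof}
Put $u=1/c$. Taking out the factor $\prod c_k=c^2$, the rule above becomes
\[
G_8=c^2\,(s^8-M_1s^6+M_2s^4-\cdots),
\]
where $M_1$ is the sum of the weights $1/(c_kc_{k+1})$ and $M_2$ is the sum of the products of two weights belonging to disjoint pairs, that is, not adjacent in the list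
\[
1,\ u,\ u,\ 1,\ u,\ u,\ 1 .
\]
So $M_1=3+4u$. The sum of all products of two weights is $\tfrac12\bigl[(3+4u)^2-(3+4u^2)\bigr]=3+12u+6u^2$. The products of adjacent weights are $u,u^2,u,u,u^2,u$, with sum $4u+2u^2$. Hence $M_2=3+8u+4u^2$.

From $s^8=x^8+8x^6+28x^4+\cdots$ and the beginnings of $s^6$ and $s^4$ we get
\[
y^2s^8=x^{10}+6x^8+13x^6+\cdots,\qquad y^2s^6=x^8+4x^6+\cdots,\qquad y^2s^4=x^6+\cdots,
\]
and the lower terms of $G_8$ do not reach $x^6$ in $D_8$. Therefore
\begin{align*}
D_8(10)&=c^2>0,\\
D_8(8)&=c^2(6-M_1)=c^2(3-4u)=c(3c-4),\\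
D_8(6)&=c^2(13-4M_1+M_2)=c^2(4-8u+4u^2)=4(c-1)^2 .
\end{align*}
For $1<c<4/3$ the last is positive and the middle one is negative. But $D_8(6)>0$ would force $\kappa\le6$, and then $D_8(8)\ge0$, a contradiction.
\end{proof}

\subsection{Two-component links}

Theorem~\ref{thm:recursion} with odd $N$ also has a meaning. The boundary of a linear plumbing of an odd number $N$ of annuli with nonzero full twists is an oriented two-component two-bridge link, and the computation of Section~\ref{sec:recursion} applies to it. With $\beta_i=G_N(2i-N)$ we get the one-variable Alexander polynomial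
\[
F_N=\sigma_Nx^N\sum_{i=0}^N\beta_ix^{2i-N}=\pm\sum_{i=0}^N(-1)^i\beta_it^i,\qquad \beta_i=\beta_{N-i} .
\]
The second difference of the sequence $(\beta_i)$, extended by $0$ in both directions, at the index $i$ is $D_N(2i-N)$. So the second differences are first $\ge0$, then $\le0$, then $\ge0$.

\begin{thebibliography}{9}
\bibitem{BZ} Burde and Zieschang, \emph{Knots}, Chapter 12.
\bibitem{HT} Hatcher and Thurston, Invent. Math. \textbf{79} (1985).
\bibitem{KP} P.-V. Koseleff and D. Pecker, \emph{Conway polynomials of two-bridge links}, arXiv:1011.5992 (2010).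
\end{thebibliography}

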